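\title{Generically maximal transitive models and virtually strong cardinals}

\begin{abstract}
A transitive model $M$ of $V=L[A]$, where $A$ is a unary predicate, is generically maximal if no set-forcing extension of the universe contains an elementary embedding of $M$ into a transitive model other than $M$. We prove the conjecture that the statement ``no generically maximal model has uncountable height'' is equiconsistent with the existence of a virtually strong cardinal. The upper bound is known. The lower bound follows already from the hypothesis that the generically maximal levels $L_\alpha\models\mathrm{ZFC}^-$ have bounded height. The proof attaches to each ordinal $\mu$ the least cardinal of $L$ at which the virtual strength of $\mu$ fails, shows that this cardinal is locally definable, and uses this to iterate a single generic embedding. We also show that under the original hypothesis $\omega_1$ is virtually strong in $L$ or in a level $L_\lambda$ that has a generic self-embedding.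
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An elementary embedding $j\colon M\to N$ between transitive sets never lowers an ordinal, so $N$ is at least as tall as $M$. This paper concerns the models $M$ that cannot be embedded into anything but themselves, even after forcing, and the strength of the assertion that all such models have countable height.

We work in ZFC. For a set $B$, the levels $L_\xi[B]$ are defined by $L_0[B]=\emptyset$, by taking unions at limits, and by letting $L_{\xi+1}[B]$ be the set of subsets of $L_\xi[B]$ definable with parameters over $(L_\xi[B],\in,B\cap L_\xi[B])$; thus $L_\xi[\emptyset]=L_\xi$. In the language $\{=,\in,A\}$, with $A$ a unary relation symbol, the axiom $V=L[A]$ says that every set belongs to some level of the hierarchy built from the predicate $A$. A \emph{theory} is a countable first-order theory in this language that includes the axiom $V=L[A]$. A \emph{transitive model} of a theory is a model $(M,\in,A^M)$ with $M$ a transitive set, and its \emph{height} is $M\cap\mathrm{Ord}$.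

\begin{definition}\label{def:max}
A transitive model $M$ of a theory $T$ is \emph{generically maximal} if no set-forcing extension $V[G]$ contains both a transitive model $N\neq M$ of $T$ and an elementary embedding $j\colon M\to N$ in the language $\{\in,A\}$. Let $\mathfrak{Sp}^*_T$ be the class of heights of generically maximal transitive models of $T$, and let $\mathfrak{Sp}^*=\bigcup_T\mathfrak{Sp}^*_T$. The statement ``$\mathfrak{Sp}^*=\omega_1$'' means that no ordinal $\ge\omega_1$ belongs to $\mathfrak{Sp}^*$.
\end{definition}

As usual, ``some set-forcing extension contains\dots'' abbreviates ``some condition of some poset forces that there is\dots'', and we argue with generic filters. If $j\colon M\to N$ is elementary and $M\models T$, then $N\models T$; so generic maximality of $M$ does not depend on the theory $T$ of which $M$ is considered a model. Our arguments are unaffected by whether $N\ne M$ is read for the underlying sets or for the structures.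

The axiom $V=L[A]$ makes a model with enough set theory depend only on its height and its predicate. The extreme case is the empty predicate. Let $\mathrm{ZFC}^-$ be ZFC without the power set axiom, with Collection, and with choice in the form ``every set can be well-ordered''. Let
\[
T_0=\mathrm{ZFC}^-+(V=L[A])+(V=L)+\forall x\,\neg A(x),
\]
and let $\mathfrak{Sp}^L$ be the class of $\alpha$ such that $(L_\alpha,\in,\emptyset)$ is a generically maximal model of $T_0$. Then $\mathfrak{Sp}^L\subseteq\mathfrak{Sp}^*$. The transitive models of $T_0$, in $V$ or in any $V[G]$, are the structures $(L_\beta,\in,\emptyset)$ with $L_\beta\models\mathrm{ZFC}^-$. Since embeddings do not lower the height, for $L_\alpha\models\mathrm{ZFC}^-$ we have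
\begin{equation}\label{eq:spL}
\alpha\notin\mathfrak{Sp}^L\iff\text{some $V[G]$ contains an elementary $j\colon L_\alpha\to L_\beta$ with $\beta>\alpha$.}
\end{equation}

\begin{example}\label{ex:omega1}
Let $\alpha=\omega_1^L$. Then $L_\alpha\models\mathrm{ZFC}^-+{}$``every set is countable''. If $j\colon L_\alpha\to L_\beta$ were elementary with $\beta>\alpha$, then $\alpha$ would be countable in $L_\beta\subseteq L$, which is absurd. So $\omega_1^L\in\mathfrak{Sp}^L$. Consequently $\mathfrak{Sp}^*=\omega_1$ implies $\omega_1^L<\omega_1$, and it fails if $V=L$. In the other direction, in $L$ a countable $X\prec L_{\omega_1^L}$ contains an enumeration of each of its elements, so it is transitive and equals some $L_\alpha$ with $\alpha<\omega_1^L$; the inclusion map shows $\alpha\notin\mathfrak{Sp}^L$.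
\end{example}

So $\mathfrak{Sp}^*=\omega_1$ says something about how large $\omega_1$ is in $L$. To see how much it should say, note what it demands: every $L_\alpha\models\mathrm{ZFC}^-$ of uncountable height embeds generically into a taller level. One cardinal $\kappa$ can meet all these demands with $\alpha\ge\kappa$ at once if it is the critical point of generic embeddings that send it arbitrarily high, because an embedding of $L_\gamma$ that sends $\kappa$ past $\gamma$ lifts every level between $\kappa$ and $\gamma$ to a taller one. This is the content of the next definition. For a set $X$, $\mathrm{Col}(\omega,X)$ is the poset of finite partial functions from $\omega$ to $X$, ordered by reverse inclusion; it makes $X$ countable. The poset $\mathrm{Col}(\omega,<\kappa)$ is the finite-support product of the posets $\mathrm{Col}(\omega,\xi)$ for $0<\xi<\kappa$.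

\begin{definition}\label{def:vs}
A cardinal $\kappa$ is \emph{virtually strong} (remarkable) if for every $\gamma>\kappa$ and every $\delta\ge\kappa$ there is a transitive $M\in V$ with $V_\delta\subseteq M$ such that, in the generic extension by $\mathrm{Col}(\omega,V_\gamma)$, there is an elementary embedding $j\colon V_\gamma\to M$ with critical point $\kappa$ and $j(\kappa)\ge\delta$.
\end{definition}

This is the only definition of the notion that we use. The following result is known, and we use it without proof.

\begin{theorem}\label{thm:known}
If $\kappa$ is virtually strong, then $\mathfrak{Sp}^*=\omega_1$ holds in the generic extension by $\mathrm{Col}(\omega,<\kappa)$.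
\end{theorem}

The problem, posed in \cite{BH}, is to decide the conjecture that this upper bound is exact: \emph{$\mathrm{ZFC}+{}$``$\mathfrak{Sp}^*=\omega_1$'' is equiconsistent with $\mathrm{ZFC}+{}$``there is a virtually strong cardinal''.} The conjecture is true.

\begin{theorem}\label{thm:A}
If $\mathfrak{Sp}^*=\omega_1$, then either $L\models{}$``there is a virtually strong cardinal'', or there is an ordinal $\lambda$ with $L_\lambda\models\mathrm{ZFC}+{}$``there is a virtually strong cardinal''. The theories $\mathrm{ZFC}+{}$``$\mathfrak{Sp}^*=\omega_1$'' and $\mathrm{ZFC}+{}$``there is a virtually strong cardinal'' are equiconsistent.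
\end{theorem}

The lower bound uses neither the predicate $A$ nor the value $\omega_1$.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] If $\kappa$ is virtually strong in $L$, then $\mathfrak{Sp}^L\subseteq\kappa$.
\item[(b)] If $\mathfrak{Sp}^L$ is bounded in $\mathrm{Ord}$, then either $L\models{}$``there is a virtually strong cardinal'', or there is an ordinal $\lambda$ with $L_\lambda\models\mathrm{ZFC}+{}$``there is a virtually strong cardinal''.
\end{itemize}
Hence the following are equiconsistent over ZFC: there is a virtually strong cardinal; $\mathfrak{Sp}^*=\omega_1$; $\mathfrak{Sp}^*$ is a set; $\mathfrak{Sp}^L\subseteq\omega_1$; $\mathfrak{Sp}^L$ is a set.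
\end{theorem}

In view of Theorem~\ref{thm:known} one would guess that $\mathfrak{Sp}^*=\omega_1$ makes $\omega_1$ itself virtually strong in $L$. Using the predicate, we prove this up to one alternative.

\begin{theorem}\label{thm:C}
Assume $\mathfrak{Sp}^*=\omega_1$ and let $\kappa=\omega_1^V$. Then either
\begin{itemize}
\item[(1)] $\kappa$ is virtually strong in $L$, or
\item[(2)] for some $\lambda>\kappa$ there is, in $L^{\mathrm{Col}(\omega,\lambda)}$, an elementary $i\colon L_\lambda\to L_\lambda$ with critical point $\kappa$ and $\lambda=\sup_n i^n(\kappa)$; moreover $L_\lambda\models\mathrm{ZFC}+{}$``$\kappa$ is virtually strong''.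
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:D}
Let $V=L$, and let $\kappa$ be a cardinal for which statement $(2)$ of Theorem~\ref{thm:C} fails. Then $\kappa$ is virtually strong if and only if $\kappa$ is inaccessible and $\mathrm{Col}(\omega,<\kappa)$ forces $\mathfrak{Sp}^*=\omega_1$.
\end{corollary}

We do not claim that alternative (2) can be removed. Theorem~\ref{thm:C} and Corollary~\ref{cor:D} are not needed for the conjecture.

The difficulty in the lower bound is that \eqref{eq:spL} supplies embeddings with no control over the critical point $\eta$ or over the size of $j(\eta)$, while virtual strength asks for one critical point with arbitrarily large images. Section~\ref{sec:succ} shows what can be extracted from an uncontrolled embedding of a successor level of $L$. Section~\ref{sec:f} defines the function $f$ that measures where virtual strength fails. Section~\ref{sec:iter} contains the main lemma, which makes the image of $\eta$ large by applying $j$ repeatedly. Sections~\ref{sec:AB} and~\ref{sec:C} prove the theorems.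

\section{Background on $L$, embeddings and collapses}\label{sec:back}

An \emph{$L$-cardinal} is an infinite cardinal of $L$, and a \emph{limit $L$-cardinal} is a limit of $L$-cardinals. For an ordinal $\mu$, $\mu^+$ is the least $L$-cardinal above $\mu$; for $\mu\ge\omega$ it is regular and uncountable in $L$. A \emph{generic} embedding is one that belongs to some set-forcing extension of $V$. The levels $L_\xi$ and $L_\xi[B]$ are the same in $V$ and in $V[G]$. For a cardinal $\theta$, $H_\theta$ is the set of sets whose transitive closure has size less than $\theta$; it is a model of $\mathrm{ZFC}^-$ if $\theta$ is regular and uncountable.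

\subsection*{The constructible hierarchy}
\begin{itemize}
\item[(L1)] In $L$, GCH holds, $|L_\xi|=|\xi|$ for infinite $\xi$, and $L_\theta=H_\theta$ for every $L$-cardinal $\theta$. Hence $L_\theta\models\mathrm{ZFC}^-$ if $\theta$ is regular and uncountable in $L$, and $L_\eta\models\mathrm{ZFC}$ if $\eta$ is inaccessible in $L$. Also, for $\nu\ge\omega$, every constructible function between ordinals $\le\nu$ belongs to $L_{\nu^+}$, and so does a bijection between $|\nu|^L$ and $L_\nu$.
\item[(L2)] A transitive model $W$ of $\mathrm{ZFC}^-$ computes correctly the rank function, the sets $L_\xi$, $L_\xi[b]$ and $\mathrm{Col}(\omega,b)$ for $\xi,b\in W$, the satisfaction relation of any structure in $W$, and hence the statement ``$k$ is an elementary embedding of $M$ into $N$''. With $\beta=W\cap\mathrm{Ord}$ we get $L^W=L_\beta$; if $W\models V=L$, then $W=L_\beta$; and if $b\in W\models V=L[b]$, then $W=L_\beta[b]$. Moreover there is a $\Sigma_1$ formula $\Lambda(y,\xi)$ that $\mathrm{ZFC}^-$ proves equivalent to $y=L_\xi$.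
\item[(L3)] If $\tau$ is an $L$-cardinal and $\zeta\ge\tau$, then $L_\zeta$ and $L$ have the same cardinals below $\tau$. Indeed, $L_\zeta\subseteq L$; and if $\xi<\tau$ is not a cardinal of $L$, then by (L1) a surjection from a smaller ordinal onto $\xi$ lies in $L_{\xi^+}\subseteq L_\tau\subseteq L_\zeta$.
\end{itemize}

\subsection*{Elementary embeddings}
Let $j\colon M\to N$ be elementary with $M,N$ transitive sets.
\begin{itemize}
\item[(E1)] $j$ maps ordinals to ordinals and preserves their order, so $j(\xi)\ge\xi$ and $N\cap\mathrm{Ord}\ge M\cap\mathrm{Ord}$. The \emph{critical point} of $j$ is the least ordinal $\eta$ with $j(\eta)\neq\eta$, if there is one; then $j(\eta)>\eta$. It is a limit ordinal above $\omega$, since each $n$, the ordinal $\omega$, and the successor operation have $\Delta_0$ definitions.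
\item[(E2)] If $j$ fixes all ordinals below $\eta$, $\nu<\eta$, and $e\colon\nu\to\eta$ belongs to $M$, then $j(e)=e$: the domain of $j(e)$ is $j(\nu)=\nu$, and $j(e)(\xi)=j(e)(j(\xi))=j(e(\xi))=e(\xi)$. If moreover $\eta\in M$ and the range of $e$ is equal to $\eta$ or cofinal in $\eta$, then the range of $j(e)=e$ has the same property with respect to $j(\eta)$, so $j(\eta)=\eta$.
\item[(E3)] If $x\in M$ is transitive, then $j\upharpoonright x\colon x\to j(x)$ is elementary, because for each formula $\psi$ the relativization $\psi^x$ is a $\Delta_0$ formula in the parameter $x$. If $\nu<\theta$ and $L_\theta\subseteq M$ with $L_\theta\models\mathrm{ZFC}^-$, then $j(L_\nu)=L_{j(\nu)}$: the $\Sigma_1$ statement $\Lambda(L_\nu,\nu)$ holds in $L_\theta$, hence in $M$, so $\Lambda(j(L_\nu),j(\nu))$ holds in $N$, hence in the universe. This applies to every ordinal $\nu\in M$ when $M=L_\alpha\models\mathrm{ZFC}^-$, and when $M=L_\gamma$ for an uncountable $L$-cardinal $\gamma$ (take $\theta=\max(\nu,\omega)^+\le\gamma$).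
\end{itemize}

\subsection*{Forcing}
Let $W$ be a transitive model of $\mathrm{ZFC}^-$.
\begin{itemize}
\item[(F1)] If $g$ is generic over $W$ for a poset in $W$, then $W[g]\models\mathrm{ZFC}^-$, and a statement holds in $W[g]$ if and only if some condition in $g$ forces it over $W$; the forcing relation for each formula is definable in $W$.
\item[(F2)] If $X,a\in W$ and $W[g]\models\psi(a)$ for one $\mathrm{Col}(\omega,X)$-generic $g$ over $W$, then $W\models{}$``$1\Vdash\psi(\check a)$''. Otherwise some $p$ forces $\psi(\check a)$ and some $q$ forces $\neg\psi(\check a)$. A permutation of $\omega$ in $W$ that moves the domain of $p$ off the domain of $q$ induces an automorphism of the poset; the image of $p$ still forces $\psi(\check a)$ and is compatible with $q$, a contradiction.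
\item[(F3)] If $\kappa$ is inaccessible, then $\mathrm{Col}(\omega,<\kappa)$ forces $\omega_1=\kappa$.
\end{itemize}

\subsection*{Absoluteness of embeddings}
A generic embedding may come from any poset over $V$. The next two lemmas move it into a small model in which its domain is countable. A \emph{tree} is a set of finite sequences closed under initial segments, and an \emph{infinite branch} is a function on $\omega$ all of whose finite initial segments lie in the tree.

\begin{lemma}\label{lem:tree}
Let $W\subseteq W'$ be transitive with $W\models\mathrm{ZFC}^-$ and $W'\models\mathrm{ZFC}$, and let $S\in W$ be a tree with an infinite branch in $W'$. Then $S$ has an infinite branch in $W$.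
\end{lemma}

\begin{proof}
Suppose that every nonempty subset of $S$ in $W$ has a maximal element under extension. Then recursion in $W$ gives $r\colon S\to\mathrm{Ord}$ with $r(s)>r(t)$ whenever $t$ properly extends $s$. Along the branch in $W'$ the values of $r$ form an infinite descending sequence of ordinals, which is impossible. So some nonempty $U\subseteq S$ in $W$ has no maximal element. Using a well-ordering of $U$ in $W$, choose $s_0\subsetneq s_1\subsetneq\cdots$ in $U$; the union is a branch in $W$.
\end{proof}

\begin{lemma}\label{lem:emb}
Let $W\subseteq W'$ be as in Lemma~\ref{lem:tree}, let $M,N\in W$ be transitive sets with $M$ countable in $W$, and let $k\in W'$ be an elementary embedding of $M$ into $N$ with critical point $\mu$. Then $W$ contains an elementary $k'\colon M\to N$ with critical point $\mu$ and $k'(\mu)=k(\mu)$.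
\end{lemma}

\begin{proof}
In $W$ enumerate $M=\{x_n:n<\omega\}$ and let $b=k(\mu)\in N$. Let $S$ be the set of finite sequences $(y_0,\dots,y_{m-1})$ from $N$ such that $(M,x_0,\dots,x_{m-1})\equiv(N,y_0,\dots,y_{m-1})$, $y_n=x_n$ whenever $x_n\in\mu$, and $y_n=b$ whenever $x_n=\mu$. By (L2), $S$ is a tree in $W$. The sequence $\langle k(x_n):n<\omega\rangle$ is a branch in $W'$, so there is a branch $\langle y_n:n<\omega\rangle$ in $W$. The map $x_n\mapsto y_n$ is well defined and elementary by the first condition, and it fixes every ordinal below $\mu$ and sends $\mu$ to $b\neq\mu$.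
\end{proof}

\section{Embeddings of successor levels of $L$}\label{sec:succ}

The inclusion $L_\alpha\prec L_{\omega_1^L}$ of Example~\ref{ex:omega1} witnesses non-maximality and moves no ordinal, so it carries no large-cardinal information. At the level of a successor cardinal this cannot happen.

\begin{lemma}\label{lem:anchor}
Let $\delta$ be an $L$-cardinal and let $j\colon L_{\delta^+}\to L_\beta$ be a generic elementary embedding with $\beta>\delta^+$. Then $j(\delta)\neq\delta$, so $j$ has a critical point $\eta\le\delta$.
\end{lemma}

\begin{proof}
By (L1), $L_{\delta^+}$ satisfies ``every nonzero ordinal is a surjective image of $\delta$''. If $j(\delta)=\delta$, then $L_\beta$ satisfies the same sentence. Since $\delta^+\in L_\beta\subseteq L$, there is a constructible surjection $\delta\to\delta^+$, a contradiction.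
\end{proof}

The next example shows, in the smallest case, the mechanism on which the whole proof rests: if an ordinal has a definition that the domain and the target of $j$ both evaluate as $L$ does, then its image under $j$ is determined.

\begin{example}\label{ex:omegan}
Let $n<\omega$, $\delta=\omega_n^L$ and $\alpha=\delta^+=\omega_{n+1}^L$. Suppose that $j\colon L_\alpha\to L_\beta$ is a generic elementary embedding with $\beta>\alpha$. By (L3) with $\tau=\alpha$, the infinite cardinals below $\alpha$ of both $L_\alpha$ and $L_\beta$ are $\omega_0^L,\dots,\omega_n^L$. So $L_\alpha$ satisfies ``$\delta$ is an infinite cardinal with exactly $n$ infinite cardinals below it'', $L_\beta$ satisfies the same about $j(\delta)$, and $\delta$ is the only ordinal with this property in $L_\beta$. Thus $j(\delta)=\delta$, contrary to Lemma~\ref{lem:anchor}. By \eqref{eq:spL}, $\omega_{n+1}^L\in\mathfrak{Sp}^L$. Hence $\mathfrak{Sp}^*=\omega_1$ implies $\omega_n^L<\omega_1$ for all $n$.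
\end{example}

When the embedding does exist, its critical point is large in $L$, as soon as the domain contains all constructible subsets of the critical point.

\begin{lemma}\label{lem:crit}
Let $L_\alpha\models\mathrm{ZFC}^-$ and let $j\colon L_\alpha\to L_\beta$ be a generic elementary embedding with critical point $\eta$, where $\eta^+\le\alpha$. Then $\eta$ is inaccessible in $L$, $j(x)=x$ for all $x\in L_\eta$, and $L_\eta\prec L_{j(\eta)}$.
\end{lemma}

\begin{proof}
By (E1), $\eta$ is a limit ordinal above $\omega$. If $s\colon\nu\to\eta$ is constructible and cofinal with $\nu<\eta$, then $s\in L_{\eta^+}\subseteq L_\alpha$ by (L1), and (E2) gives $j(\eta)=\eta$. So $\eta$ is regular in $L$. Suppose $\eta=\nu^+$ for an $L$-cardinal $\nu<\eta$. Then $L_\alpha$ satisfies ``every nonzero ordinal below $\eta$ is a surjective image of $\nu$''. As $j(\nu)=\nu$ and $\eta<j(\eta)$, the model $L_\beta\subseteq L$ contains a surjection $\nu\to\eta$, a contradiction. So $\eta$ is a regular limit cardinal of $L$, and by GCH in $L$ it is inaccessible there.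

We prove $j(x)=x$ for $x\in L_\eta$ by $\in$-induction. The case $x=\emptyset$ is immediate. Otherwise $L_\eta=H_\eta^L$ contains a surjection $h\colon\nu\to x$ with $\nu<\eta$. Then $j(h)\colon\nu\to j(x)$ is surjective, and $j(h)(\xi)=j(h(\xi))=h(\xi)$ for $\xi<\nu$ by the induction hypothesis, so $j(x)=x$. By (E3), $j\upharpoonright L_\eta\colon L_\eta\to L_{j(\eta)}$ is elementary, and it is the inclusion map.
\end{proof}

Lemmas~\ref{lem:anchor} and~\ref{lem:crit} together show that if $\delta^+\notin\mathfrak{Sp}^L$, then some $\eta\le\delta$ is inaccessible in $L$. So a bounded $\mathfrak{Sp}^L$ yields an inaccessible cardinal in $L$. To reach virtual strength we must control $j(\eta)$, and for that we first need a way to measure, inside small levels of $L$, how far $\eta$ can be sent.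

\section{A local measure of virtual strength}\label{sec:f}

Let $\Psi(\mu,\gamma,\beta)$ be the statement
\begin{quote}
there is an elementary $k\colon L_\gamma\to L_\beta$ with critical point $\mu$ and $k(\mu)\ge\gamma$.
\end{quote}
The property of $\mu$ and $\gamma$ that matters is that $\Psi(\mu,\gamma,\beta)$ holds for some ordinal $\beta$ in some forcing extension of $V$. As it stands this refers to $V$, to all posets and to all ordinals, so a level of $L$ cannot be expected to evaluate it. We therefore write down a bounded version and prove that it is equivalent.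

\begin{definition}\label{def:P}
$P(\mu,\gamma)$ is the formula: ``$\gamma$ is an infinite cardinal, $\mu<\gamma$, there is a least cardinal $\theta>\gamma$, and for some $\beta<\theta$ the structure $L_\theta$ satisfies $1\Vdash_{\mathrm{Col}(\omega,\gamma)}\Psi(\mu,\gamma,\beta)$''. We say that $P(\mu,\gamma)$ \emph{holds} if $L\models P(\mu,\gamma)$; in that case $\theta=\gamma^+$. Let $f(\mu)$ be the least $L$-cardinal $\gamma>\mu$ such that $P(\mu,\gamma)$ does not hold, and $f(\mu)=\infty$ if there is none.
\end{definition}

\begin{lemma}\label{lem:P}
Let $\gamma$ be an $L$-cardinal and $\mu<\gamma$. If some set-forcing extension $V[G]$ contains an elementary $k\colon L_\gamma\to L_\zeta$ with critical point $\mu$ and $k(\mu)\ge\gamma$, then $P(\mu,\gamma)$ holds. Conversely, if $P(\mu,\gamma)$ holds, then such an embedding exists in $L[g]$ whenever $g$ is $\mathrm{Col}(\omega,\gamma)$-generic over $V$.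
\end{lemma}

\begin{proof}
For the converse, $g$ is generic over $L_{\gamma^+}$, so by (F1) $L_{\gamma^+}[g]\models\Psi(\mu,\gamma,\beta)$ for some $\beta<\gamma^+$, and the witness is correct by (L2).

Now let $k\in V[G]$ be given. We first remove the dependence on $V$ and $G$, and then shrink the target. Let $g$ be $\mathrm{Col}(\omega,\gamma)$-generic over $V[G]$ and let $\theta>\max(\gamma,\zeta)$ be a regular $L$-cardinal. Then $W=L_\theta[g]$ is a model of $\mathrm{ZFC}^-$ contained in $V[G][g]$, it contains $L_\gamma$ and $L_\zeta$, and $L_\gamma$ is countable in $W$ because $L_\theta$ has a bijection between $\gamma$ and $L_\gamma$. By Lemma~\ref{lem:emb}, $W\models\Psi(\mu,\gamma,\zeta)$. By (F2),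
\[
L_\theta\models\text{``}1\Vdash_{\mathrm{Col}(\omega,\gamma)}\Psi(\mu,\gamma,\zeta)\text{''}.
\]

In $L$ take $X\prec L_\theta$ with $(\gamma+1)\cup\{\zeta\}\subseteq X$ and $|X|=\gamma$. The transitive collapse of $X$ is a model of $\mathrm{ZFC}^-+V=L$, so by (L2) it is some $L_{\bar\theta}$, and $\bar\theta<\gamma^+$ because $|X|^L=\gamma$. The collapsing map fixes every ordinal $\le\gamma$ and sends $\zeta$ to some $\bar\zeta<\bar\theta$. Hence $L_{\bar\theta}$ satisfies ``$1\Vdash_{\mathrm{Col}(\omega,\gamma)}\Psi(\mu,\gamma,\bar\zeta)$'', and it computes $\mathrm{Col}(\omega,\gamma)$ correctly. By (F1), $L_{\bar\theta}[g]\models\Psi(\mu,\gamma,\bar\zeta)$. The witness lies in $L_{\gamma^+}[g]\supseteq L_{\bar\theta}[g]$, so $L_{\gamma^+}[g]\models\Psi(\mu,\gamma,\bar\zeta)$ by (L2). By (F2) over $L_{\gamma^+}$, $P(\mu,\gamma)$ holds with $\beta=\bar\zeta$.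
\end{proof}

\begin{example}\label{ex:f}
For finite $\mu$ we have $f(\mu)=\omega$ by (E1). If $\mu\ge\omega$ and $P(\mu,\mu^+)$ holds, then Lemmas~\ref{lem:P} and~\ref{lem:crit} show that $\mu$ is inaccessible in $L$; so $f(\mu)=\mu^+$ for every infinite $\mu$ that is not inaccessible in $L$. At this first step the size requirement is automatic: if $k\colon L_{\mu^+}\to L_\beta$ is a generic elementary embedding with critical point $\mu$, then $k(\mu)>\mu$ is a cardinal of $L_\beta$, so $k(\mu)\ge\mu^+$ by (L3). Thus $f(\mu)>\mu^+$ exactly when such a $k$ exists.
\end{example}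

In $L$, the function $f$ detects virtual strength exactly.

\begin{lemma}\label{lem:vs}
Assume $\mathrm{ZFC}+V=L$. An ordinal $\kappa$ is a virtually strong cardinal if and only if $P(\kappa,\gamma)$ holds for all infinite cardinals $\gamma>\kappa$, that is, if and only if $f(\kappa)=\infty$.
\end{lemma}

\begin{proof}
Let $\kappa$ be virtually strong, let $\gamma>\kappa$ be an infinite cardinal and let $\theta=\gamma^+$. Definition~\ref{def:vs} with both parameters equal to $\theta$ gives a transitive $M$ and a generic elementary $j\colon V_\theta\to M$ with critical point $\kappa$ and $j(\kappa)\ge\theta$. Since $L_\theta\subseteq V_\theta$ and $L_\theta\models\mathrm{ZFC}^-$, (E3) shows that $j\upharpoonright L_\gamma\colon L_\gamma\to L_{j(\gamma)}$ is elementary. Its critical point is $\kappa$ and it sends $\kappa$ above $\gamma$, so $P(\kappa,\gamma)$ holds by Lemma~\ref{lem:P}.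

Conversely, let $f(\kappa)=\infty$, $\gamma>\kappa$ and $\delta\ge\kappa$. Choose an uncountable regular cardinal $\theta$ with $V_\gamma,V_\delta\in H_\theta=L_\theta$; then $\theta>\gamma,\delta$. By Lemma~\ref{lem:P}, for $g$ generic for $\mathrm{Col}(\omega,\theta)$ there is in $V[g]$ an elementary $k\colon L_\theta\to L_\beta$ with critical point $\kappa$ and $k(\kappa)\ge\theta$. By (L1), any surjection onto $\kappa$ from a smaller ordinal would lie in $L_\theta$, so $\kappa$ is a cardinal by (E2).

Let $M=k(V_\gamma)$. It is transitive, and $M\in L_\beta\subseteq L=V$. In $L_\theta$, $V_\gamma$ is the set of all sets of rank below $\gamma$. As $L_\beta\models\mathrm{ZFC}^-$ computes ranks correctly, $M=\{x\in L_\beta:\operatorname{rank}(x)<k(\gamma)\}$. If $x\in V_\delta$, then $x\in L_\theta\subseteq L_\beta$ and $\operatorname{rank}(x)<\delta<\theta\le k(\kappa)<k(\gamma)$, so $x\in M$. Thus $V_\delta\subseteq M$. By (E3), $k\upharpoonright V_\gamma\colon V_\gamma\to M$ is elementary, with critical point $\kappa$ and $k(\kappa)\ge\delta$.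

It remains to find such an embedding in the extension by $\mathrm{Col}(\omega,V_\gamma)$. Let $h$ be generic for this poset over $V[g]$. Lemma~\ref{lem:emb} with $W=V[h]$ and $W'=V[g][h]$ gives an elementary $V_\gamma\to M$ in $V[h]$ with critical point $\kappa$ and $\kappa\mapsto k(\kappa)$. By (F2), every extension by $\mathrm{Col}(\omega,V_\gamma)$ contains one.
\end{proof}

The first half of the proof does not use the clause $V_\delta\subseteq M$ of Definition~\ref{def:vs}; in the second half $V=L$ delivers that clause for free, since $L_\theta\subseteq L_\beta$. Lemma~\ref{lem:vs} is a theorem of $\mathrm{ZFC}+V=L$, so we may apply it in $L$ and in any $L_\lambda\models\mathrm{ZFC}$.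

The point of the bounded definition is that the graph of $f$ has a definition to which the argument of Example~\ref{ex:omegan} applies. Let $\varphi(\mu,\gamma)$ be the formula
\begin{quote}
$\gamma>\mu$ is an infinite cardinal, $\neg P(\mu,\gamma)$, and $P(\mu,\nu)$ for every infinite cardinal $\nu$ with $\mu<\nu<\gamma$.
\end{quote}

\begin{lemma}\label{lem:local}
Let $\tau$ be a limit $L$-cardinal, let $\zeta\ge\tau$ with $L_\zeta\models\mathrm{ZFC}^-$, and let $\mu<\tau$.
\begin{itemize}
\item[(i)] For every $L$-cardinal $\gamma$ with $\mu<\gamma<\tau$, $L_\zeta\models P(\mu,\gamma)$ if and only if $P(\mu,\gamma)$ holds.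
\item[(ii)] If $f(\mu)<\tau$, then $f(\mu)$ is the unique ordinal $\gamma<\zeta$ with $L_\zeta\models\varphi(\mu,\gamma)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\tau$ is a limit $L$-cardinal, $\gamma^+<\tau$. By (L3), $\gamma$ is a cardinal of $L_\zeta$ and $\gamma^+$ is the least cardinal of $L_\zeta$ above it. By (L2), $L_\zeta$ computes $L_{\gamma^+}$ and its satisfaction relation correctly, and $P(\mu,\gamma)$ refers to nothing else.

(ii) By (i) and (L3), $L_\zeta\models\varphi(\mu,f(\mu))$. Let $L_\zeta\models\varphi(\mu,\gamma')$. If $\gamma'<f(\mu)$, then $\gamma'<\tau$ is an $L$-cardinal by (L3), $P(\mu,\gamma')$ holds by the minimality of $f(\mu)$, and $L_\zeta\models P(\mu,\gamma')$ by (i); this contradicts the second clause of $\varphi$. If $\gamma'>f(\mu)$, then the last clause of $\varphi$ gives $L_\zeta\models P(\mu,f(\mu))$, so $P(\mu,f(\mu))$ holds by (i), contrary to the definition of $f$.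
\end{proof}

Note that in (ii) the uniqueness covers all $\gamma<\zeta$, including those above $\tau$, where $L_\zeta$ may be wrong about cardinals.

\section{Iterating one embedding}\label{sec:iter}

Let $\delta$ be a limit $L$-cardinal and let $j\colon L_\alpha\to L_\beta$ be a generic elementary embedding between models of $\mathrm{ZFC}^-$, with $\alpha>\delta$ and critical point $\eta<\delta$. Suppose $\gamma=f(\eta)<\delta$. What can be said about $\eta_1=j(\eta)$? If $\eta_1\ge\gamma$, then $j\upharpoonright L_\gamma$ witnesses $P(\eta,\gamma)$, which is false. So $\eta_1<\gamma$: the embedding is weak. But then $\eta_1$ lies in the domain of $j$, and we may form $\eta_2=j(\eta_1)$ and try the same argument with $j\circ j$. The obstacle is that $j\circ j$ is defined on $L_\gamma$ only if $j(\gamma)<\alpha$, and an arbitrary ordinal above $\eta$ may be sent out of the domain. The ordinal $\gamma$ is not arbitrary. It is defined from $\eta$ by $\varphi$, so $j(\gamma)$ is defined in $L_\beta$ from $\eta_1$ by $\varphi$. If $f(\eta_1)<\delta$, Lemma~\ref{lem:local} gives $j(\gamma)=f(\eta_1)<\delta<\alpha$. So $j\circ j$ is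 defined on $L_\gamma$, and $\eta_2<\gamma$ as well. Continuing, the failure of $P(\eta,\gamma)$ traps all iterates of $\eta$ below $\gamma$. At their supremum $\lambda$ the weakness of $j$ turns into strength: $j$ maps $L_\lambda$ into itself, and its powers send $\eta$ arbitrarily high below $\lambda$.

\begin{lemma}[Main lemma]\label{lem:main}
Let $\delta$ be a limit $L$-cardinal, let $\alpha>\delta$ with $L_\alpha\models\mathrm{ZFC}^-$, and let $j\colon L_\alpha\to L_\beta$ be a generic elementary embedding with critical point $\eta<\delta$. Assume that $f(\eta)<\delta$ and that $f(\rho)<\delta$ for every $\rho\in[\eta,f(\eta))$. Then the critical sequence $\eta_0=\eta$, $\eta_{n+1}=j(\eta_n)$ is defined and strictly increasing, and $\eta_n<f(\eta)$ for all $n$. For $\lambda=\sup_n\eta_n$, the ordinal $\lambda$ is a limit $L$-cardinal, $j\upharpoonright L_\lambda\colon L_\lambda\to L_\lambda$ is elementary, and $L_\lambda\models\mathrm{ZFC}+{}$``$\eta$ is virtually strong''.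
\end{lemma}

\begin{proof}
We have $\beta\ge\alpha>\delta$ and $L_\beta\models\mathrm{ZFC}^-$, so Lemma~\ref{lem:local} with $\tau=\delta$ applies to both $\zeta=\alpha$ and $\zeta=\beta$. Let $\gamma=f(\eta)$.

\emph{Step 1: the sequence stays below $\gamma$.} Put $\gamma_0=\gamma$ and $\gamma_{n+1}=j(\gamma_n)$ whenever $\gamma_n<\alpha$. We prove by induction on $n$ that $\eta_n$ and $\gamma_n$ are defined and
\[
\eta\le\eta_n<\gamma,\qquad\gamma_n=f(\eta_n)<\delta .
\]
For $n=0$ this is the hypothesis. Assume it for all $i\le n$. Then $\eta_{n+1}$ and $\gamma_{n+1}$ are defined, and by (E3) the maps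
\[
L_{\gamma_0}\xrightarrow{\;j\;}L_{\gamma_1}\xrightarrow{\;j\;}\cdots\xrightarrow{\;j\;}L_{\gamma_n}\xrightarrow{\;j\;}L_{\gamma_{n+1}}
\]
are elementary. Their composition $k\colon L_\gamma\to L_{\gamma_{n+1}}$ fixes the ordinals below $\eta$, and $k(\eta)=\eta_{n+1}\ge\eta_n\ge\eta$. If $\eta_{n+1}\ge\gamma$, then $k$ has critical point $\eta$ and Lemma~\ref{lem:P} gives $P(\eta,\gamma)$, contrary to $\gamma=f(\eta)$. So $\eta_{n+1}\in[\eta,\gamma)$, and $f(\eta_{n+1})<\delta$ by hypothesis. By Lemma~\ref{lem:local}(ii), $L_\alpha\models\varphi(\eta_n,\gamma_n)$, hence $L_\beta\models\varphi(\eta_{n+1},\gamma_{n+1})$, and the uniqueness in Lemma~\ref{lem:local}(ii) for $L_\beta$ gives $\gamma_{n+1}=f(\eta_{n+1})<\delta$. This completes the induction. The sequence is strictly increasing because $\eta_0<\eta_1$ and $j$ preserves order.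

\emph{Step 2: the model $L_\lambda$.} Since $\eta^+<\delta<\alpha$, Lemma~\ref{lem:crit} shows that $\eta$ is inaccessible in $L$ and $L_{\eta_0}\prec L_{\eta_1}$. If $L_{\eta_n}\prec L_{\eta_{n+1}}$, then this holds in $L_\alpha$ by (L2), so $L_\beta\models L_{\eta_{n+1}}\prec L_{\eta_{n+2}}$, and this is correct by (L2). So the $L_{\eta_n}$ form an elementary chain with union $L_\lambda$, and $L_\lambda\succ L_\eta\models\mathrm{ZFC}$. Each $\eta_n$ is an $L$-cardinal: if $\eta_n$ is one, then $\eta_{n+1}$ is a cardinal of $L_\beta$ below $\delta$, and (L3) applies. So $\lambda$ is a limit $L$-cardinal, and $\lambda\le\gamma<\alpha$. For $x\in L_{\eta_n}$ and a formula $\psi$, (E3) gives $j(x)\in L_{\eta_{n+1}}$ and the middle equivalence in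
\[
L_\lambda\models\psi(x)\iff L_{\eta_n}\models\psi(x)\iff L_{\eta_{n+1}}\models\psi(j(x))\iff L_\lambda\models\psi(j(x)).
\]
Thus $j\upharpoonright L_\lambda\colon L_\lambda\to L_\lambda$ is elementary.

\emph{Step 3: $\eta$ is virtually strong in $L_\lambda$.} By (L3) the infinite cardinals of $L_\lambda$ are the $L$-cardinals below $\lambda$. Let $\nu$ be one of them with $\nu>\eta$, and choose $n\ge1$ with $\eta_n\ge\nu$. The $n$-th power $j^n$ of $j\upharpoonright L_\lambda$ is an elementary map $L_\lambda\to L_\lambda$ with critical point $\eta$ and $j^n(\eta)=\eta_n\ge\nu$. By (E3) it restricts to an elementary map $L_\nu\to L_{j^n(\nu)}$, so $P(\eta,\nu)$ holds by Lemma~\ref{lem:P}. By Lemma~\ref{lem:local}(i) with $\tau=\zeta=\lambda$, $L_\lambda\models P(\eta,\nu)$. Lemma~\ref{lem:vs}, applied inside $L_\lambda\models\mathrm{ZFC}+V=L$, finishes the proof.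
\end{proof}

The hypothesis on the interval $[\eta,f(\eta))$ is used once, to bound $f(\eta_{n+1})$ in Step~1. It is imposed on the whole interval because we do not know in advance where the $\eta_n$ fall. Without it, $\gamma_{n+1}$ is not known to lie in the domain of $j$ and the chain of maps may stop.

\section{Bounded spectrum: proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $\kappa$ be virtually strong in $L$, let $\alpha\ge\kappa$ with $L_\alpha\models\mathrm{ZFC}^-$, and let $\gamma>\alpha$ be an uncountable $L$-cardinal. By Lemma~\ref{lem:vs} in $L$, $P(\kappa,\gamma)$ holds, and by Lemma~\ref{lem:P} some $V[g]$ contains an elementary $k\colon L_\gamma\to L_\beta$ with critical point $\kappa$ and $k(\kappa)\ge\gamma$. By (E3), $k\upharpoonright L_\alpha\colon L_\alpha\to L_{k(\alpha)}$ is elementary, and $k(\alpha)\ge k(\kappa)\ge\gamma>\alpha$. By \eqref{eq:spL}, $\alpha\notin\mathfrak{Sp}^L$.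
\end{proof}

For part (b) we must choose a level $L_\alpha$ so that \emph{any} embedding witnessing $\alpha\notin\mathfrak{Sp}^L$ satisfies the hypotheses of the main lemma. We take $\alpha=\delta^+$, so that there is a critical point $\eta\le\delta$. We take $\delta$ closed under $f$, so that the hypothesis on $f$ holds wherever $\eta$ falls below $\delta$. And we take $\delta$ singular in $L$, to exclude $\eta=\delta$; in that case $j(\eta)\ge\delta^+$ by Example~\ref{ex:f}, so $j(\eta)$ is outside the domain and there is nothing to iterate.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]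
Let $\mathfrak{Sp}^L\subseteq\sigma$ and assume that $L$ has no virtually strong cardinal. By Lemma~\ref{lem:vs} in $L$, $f(\mu)<\infty$ for every ordinal $\mu$, and $f$ is a class function definable in $L$. In $L$ let $\delta_0=\sigma$, let $\delta_{n+1}$ be the least infinite cardinal above both $\delta_n$ and $\sup\{f(\mu):\mu\le\delta_n\}$, and let $\delta=\sup_n\delta_n$. Then $\delta$ is a limit $L$-cardinal of cofinality $\omega$ in $L$, and $f(\mu)<\delta$ for all $\mu<\delta$.

Let $\alpha=\delta^+$. Then $L_\alpha\models\mathrm{ZFC}^-$ and $\alpha>\sigma$, so $\alpha\notin\mathfrak{Sp}^L$. By \eqref{eq:spL} there is a generic elementary $j\colon L_\alpha\to L_\beta$ with $\beta>\alpha$, and by Lemma~\ref{lem:anchor} it has a critical point $\eta\le\delta$. By Lemma~\ref{lem:crit}, $\eta$ is inaccessible in $L$, while $\delta$ is singular in $L$; so $\eta<\delta$. Now $f(\eta)<\delta$, and $f(\rho)<\delta$ for all $\rho<f(\eta)$. Lemma~\ref{lem:main} gives $\lambda$ with $L_\lambda\models\mathrm{ZFC}+{}$``$\eta$ is virtually strong''.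
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the last assertion of Theorem~\ref{thm:B}]
If $\mathfrak{Sp}^*=\omega_1$, then $\mathfrak{Sp}^L\subseteq\mathfrak{Sp}^*\subseteq\omega_1$ is bounded, and Theorem~\ref{thm:B}(b) gives the first sentence of Theorem~\ref{thm:A}.

Let $S$ be the theory $\mathrm{ZFC}+{}$``there is a virtually strong cardinal''. If $S$ is consistent, then so is $\mathrm{ZFC}+{}$``$\mathfrak{Sp}^*=\omega_1$'', by Theorem~\ref{thm:known} and the usual passage from forcing to relative consistency. In ZFC, $\mathfrak{Sp}^*=\omega_1$ implies each of ``$\mathfrak{Sp}^*$ is a set'' and ``$\mathfrak{Sp}^L\subseteq\omega_1$'', and each of these implies ``$\mathfrak{Sp}^L$ is a set''. So it suffices to show that if $S$ is inconsistent, then ZFC refutes ``$\mathfrak{Sp}^L$ is a set''.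

Fix a refutation of $S$. It yields a proof in ZFC that there is no virtually strong cardinal. Since ZFC proves the relativization to $L$ of each of its axioms, ZFC proves that $L$ has no virtually strong cardinal. Also, the existence of the refutation is a true $\Sigma_1$ statement of arithmetic, so ZFC proves it; hence ZFC proves that no set, and in particular no $L_\lambda$, is a model of $S$. So ZFC refutes both alternatives of Theorem~\ref{thm:B}(b), and therefore proves that $\mathfrak{Sp}^L$ is unbounded in $\mathrm{Ord}$, that is, not a set.
\end{proof}

\section{The cardinal $\omega_1$: proofs of Theorem~\ref{thm:C} and Corollary~\ref{cor:D}}\label{sec:C}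

We now want the critical point to be $\kappa=\omega_1^V$. Three things change. First, we assume only $f(\kappa)<\infty$, and $L$ may have virtually strong cardinals elsewhere; Lemma~\ref{lem:below} shows that none lies in the interval $[\kappa,f(\kappa))$, which is all the main lemma needs. Second, the critical point must not be below $\kappa$; for this we use a predicate $A\subseteq\kappa$ that makes every ordinal below $\kappa$ countable in the model. Third, the critical point must not be above $\kappa$; for this we make $\delta$ definable from $\kappa$, so that an embedding fixing $\kappa$ fixes $\delta$, as in Example~\ref{ex:omegan}.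

\begin{lemma}\label{lem:below}
If $\rho<\mu$, $f(\mu)=\infty$ and $f(\rho)<\infty$, then $f(\rho)<\mu$.
\end{lemma}

\begin{proof}
Suppose $\gamma=f(\rho)\ge\mu$, and let $\tau>\gamma$ be a limit $L$-cardinal. By $P(\mu,\tau^+)$ and Lemma~\ref{lem:P} there is a generic elementary $k\colon L_{\tau^+}\to L_\beta$ with critical point $\mu$ and $k(\mu)\ge\tau^+$. Both $L_{\tau^+}$ and $L_\beta$ are models of $\mathrm{ZFC}^-$ of height above $\tau$. By Lemma~\ref{lem:local}(ii), $L_{\tau^+}\models\varphi(\rho,\gamma)$. As $k(\rho)=\rho$, we get $L_\beta\models\varphi(\rho,k(\gamma))$, and uniqueness in $L_\beta$ gives $k(\gamma)=\gamma$. But $k(\gamma)\ge k(\mu)\ge\tau^+>\gamma$.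
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Assume that (1) fails. By Lemma~\ref{lem:vs} in $L$, $\gamma=f(\kappa)<\infty$. If some $\rho\in(\kappa,\gamma)$ had $f(\rho)=\infty$, Lemma~\ref{lem:below} would give $\gamma=f(\kappa)<\rho$. So $f(\rho)<\infty$ for all $\rho\in[\kappa,\gamma)$.

\emph{The cardinal $\delta$.} Let $s=\sup\{f(\rho):\kappa\le\rho<\gamma\}$ and let $\delta$ be the least limit $L$-cardinal above $s$. Then $\kappa<\gamma\le s<\delta$. Let $D(\mu,d)$ be the formula: ``there are ordinals $c$ and $t$ such that $\varphi(\mu,c)$, $t$ is least with the property that for every $\rho\in[\mu,c)$ some $\nu\le t$ satisfies $\varphi(\rho,\nu)$, and $d$ is the least limit of infinite cardinals above $t$''. Let $\zeta>\delta$ with $L_\zeta\models\mathrm{ZFC}^-$, and evaluate $D(\kappa,d)$ in $L_\zeta$. By Lemma~\ref{lem:local}(ii) with $\tau=\delta$, the only possible $c$ is $\gamma$, and for $\rho\in[\kappa,\gamma)$ the only possible $\nu$ is $f(\rho)$; so $t=s$. By (L3), $L_\zeta$ and $L$ have the same cardinals below $\delta$, so they agree on which ordinals $\le\delta$ are limits of infinite cardinals.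 Therefore
\begin{equation}\label{eq:D}
\text{$\delta$ is the unique $d$ with $L_\zeta\models D(\kappa,d)$, whenever $\zeta>\delta$ and $L_\zeta\models\mathrm{ZFC}^-$.}
\end{equation}

\emph{The model $M$.} Choose surjections $e_\xi\colon\omega\to\xi$ for $0<\xi<\kappa$. Let $\Gamma$ be the G\"odel enumeration of triples of ordinals, which is injective, maps $\kappa^3$ into $\kappa$, and is computed correctly by transitive models of $\mathrm{ZFC}^-$. Put $A=\{\Gamma(\xi,n,e_\xi(n)):0<\xi<\kappa,\ n<\omega\}\subseteq\kappa$. The class $L[A]$ is a model of ZFC containing $A$. Let $\alpha$ be the least cardinal of $L[A]$ above $\delta$. The analog of (L1) for $L[A]$ says that $L_\alpha[A]=H_\alpha^{L[A]}$, since $A$ is a bounded subset of $\alpha$. Let $M=L_\alpha[A]$, with the predicate interpreted as $A$. Then: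
\begin{itemize}
\item $A\in M$ and $M\models\mathrm{ZFC}^-+V=L[A]$;
\item $e_\xi=\{(n,\zeta)\in\omega\times\xi:\Gamma(\xi,n,\zeta)\in A\}\in M$ for $0<\xi<\kappa$;
\item in $M$ every nonzero ordinal is a surjective image of $\delta$;
\item $L^M=L_\alpha$, and $L_\alpha\models\mathrm{ZFC}^-$ because $\alpha$ is regular and uncountable in $L[A]$, hence in $L$.
\end{itemize}
Since $\alpha\ge\omega_1$, $M$ is not generically maximal. Let $j\colon M\to N\ne M$ witness this in $V[G]$, and let $\beta=N\cap\mathrm{Ord}\ge\alpha$. In $M$ the predicate coincides with the element $A$, so in $N$ it coincides with the element $B=j(A)\subseteq j(\kappa)$, and $N=L_\beta[B]$ by (L2). Since $L_\alpha=L^M$ and $L_\beta=L^N$ are defined by the same formula, $j\upharpoonright L_\alpha\colon L_\alpha\to L_\beta$ is elementary; in particular $L_\beta\models\mathrm{ZFC}^-$.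

\emph{The critical point of $j$ is $\kappa$.} No $\eta<\kappa$ is the critical point: by (E1) such an $\eta$ would be above $\omega$, and (E2) applied to $e_\eta\in M$ gives $j(\eta)=\eta$. So $j$ fixes the ordinals below $\kappa$. Suppose that also $j(\kappa)=\kappa$. Then $B\subseteq\kappa$, and for $\xi<\kappa$ we have $\xi\in A$ if and only if $\xi=j(\xi)\in B$. So $B=A$ and $N=L_\beta[A]\subseteq L[A]$. By \eqref{eq:D}, $L_\alpha\models D(\kappa,\delta)$, so $L_\beta\models D(\kappa,j(\delta))$, and $j(\delta)=\delta$ by \eqref{eq:D} again. Thus in $N$ every nonzero ordinal is a surjective image of $\delta$. If $\beta>\alpha$, then $L[A]$ contains a surjection from $\delta$ onto its cardinal $\alpha>\delta$, which is impossible. So $\beta=\alpha$, and $N=M$ as structures, a contradiction. Hence $j(\kappa)\neq\kappa$.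

\emph{The level $L_\lambda$.} The embedding $j\upharpoonright L_\alpha$ has critical point $\kappa<\delta<\alpha$, and $f(\rho)\le s<\delta$ for $\rho\in[\kappa,f(\kappa))$. Lemma~\ref{lem:main} gives $\lambda>\kappa$ such that $j\upharpoonright L_\lambda\colon L_\lambda\to L_\lambda$ is elementary with critical point $\kappa$, $\lambda=\sup_nj^n(\kappa)$, and $L_\lambda\models\mathrm{ZFC}+{}$``$\kappa$ is virtually strong''.

\emph{Moving the embedding into $L^{\mathrm{Col}(\omega,\lambda)}$.} Lemma~\ref{lem:emb} preserves the critical point but not the cofinality of the critical sequence, so the tree must search for that sequence and for a witness to its cofinality as well. Let $g$ be $\mathrm{Col}(\omega,\lambda)$-generic over $V[G]$. In $L[g]$ enumerate $L_\lambda=\{x_n:n<\omega\}$ and $\lambda=\{\lambda_n:n<\omega\}$. Let $S$ be the set of finite sequences $\langle(y_n,\eta_n,h_n):n<m\rangle$ from $L_\lambda\times\lambda\times\omega$ such that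
\begin{itemize}
\item $(L_\lambda,x_0,\dots,x_{m-1})\equiv(L_\lambda,y_0,\dots,y_{m-1})$, and $y_n=x_n$ whenever $x_n\in\kappa$;
\item $\eta_0=\kappa$ if $m>0$, and $\eta_n<\eta_{n+1}$ whenever $n+1<m$;
\item $y_p=\eta_{n+1}$ whenever $p<m$, $n+1<m$ and $x_p=\eta_n$;
\item $\eta_{h_n}\ge\lambda_n$ whenever $n<m$ and $h_n<m$.
\end{itemize}
This is a tree in $L[g]$. In $V[G][g]$ it has the branch given by $y_n=j(x_n)$, $\eta_n=j^n(\kappa)$, and $h_n$ least with $j^{h_n}(\kappa)\ge\lambda_n$. By Lemma~\ref{lem:tree} it has a branch $\langle(y_n,\eta_n,h_n):n<\omega\rangle$ in $L[g]$. The map $i\colon x_n\mapsto y_n$ is elementary from $L_\lambda$ to $L_\lambda$ and fixes the ordinals below $\kappa$. Each $\eta_n$ is some $x_p$, so $i(\eta_n)=\eta_{n+1}$ by the third condition; thus $\eta_n=i^n(\kappa)$, and $i(\kappa)=\eta_1>\kappa$. By the fourth condition $\eta_{h_n}\ge\lambda_n$ for all $n$, so $\sup_ni^n(\kappa)=\lambda$. By (F2) over $L$, the existence of such an $i$ is forced by $\mathrm{Col}(\omega,\lambda)$ over $L$. So (2) holds.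
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Let $V=L$. Suppose $\kappa$ is virtually strong, and let $\theta>\kappa$ be a successor cardinal, so that $L_\theta\models\mathrm{ZFC}^-$ and $\kappa^+\le\theta$. By Lemmas~\ref{lem:vs} and~\ref{lem:P} there is a generic elementary $k\colon L_\theta\to L_\beta$ with critical point $\kappa$, and $\kappa$ is inaccessible by Lemma~\ref{lem:crit}. By Theorem~\ref{thm:known}, $\mathrm{Col}(\omega,<\kappa)$ forces $\mathfrak{Sp}^*=\omega_1$.

Conversely, let $\kappa$ be inaccessible, let $\mathrm{Col}(\omega,<\kappa)$ force $\mathfrak{Sp}^*=\omega_1$, and let $G$ be generic for this poset. In $L[G]$ we have $\omega_1=\kappa$ by (F3), and $\mathfrak{Sp}^*=\omega_1$. Apply Theorem~\ref{thm:C} in $L[G]$. Both alternatives are statements about $L$ and $\kappa$, and $L$ is unchanged by forcing. Alternative (2) is excluded by hypothesis, so $\kappa$ is virtually strong in $L=V$.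
\end{proof}

\begin{thebibliography}{1}
\bibitem{BH} Eilon Bilinsky and Yair Hayut, \emph{The Spectra of transitive models}, arXiv:2305.04244 (2023).
\end{thebibliography}
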